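# Why $\mathsf c(G)\le \mathsf D(G)$ holds for every finite group

## 1. The guess $\mathsf c(G)\le\mathsf D(G)$ and the words needed to state it

Take finitely many elements of a finite group $G$, repetitions allowed, that can be multiplied in some order to give the identity. Cut this collection into pieces of the same kind that cannot be cut further. There are usually several ways to do this, and we want to walk from one way to another by changing only a few pieces at a time. How many pieces must a single step be allowed to change?

The first guess is that steps changing at most $\mathsf D(G)$ pieces always suffice, where $\mathsf D(G)$ is the largest size of an uncuttable piece. In symbols, $\mathsf c(G)\le\mathsf D(G)$. For finite abelian groups this is a known result. The non-abelian case is asked in Jun Seok Oh, "The catenary degree of monoids of product-one sequences", arXiv:2608.01500 (2026). The guess turns out to be right for every finite group. Before proving it we make it precise and test it, and the tests will show that there is no room to spare.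

**Definition 1 (product-one sequences, atoms).** Let $G$ be a finite group, written multiplicatively, with identity $1_G$. A *sequence* over $G$ is a finite unordered collection of elements of $G$ with repetition allowed, that is, an element of the free abelian monoid $\mathcal F(G)$ with basis $G$. Its length $|S|$ is the number of its terms, counted with multiplicity. A sequence is a *product-one sequence* if its terms can be ordered so that their product in $G$ is $1_G$. The product-one sequences form a monoid $\mathcal B(G)$ under concatenation, whose only unit is the empty sequence. An *atom* is a nonempty product-one sequence that is not the concatenation of two nonempty product-one sequences. The set of atoms is $\mathcal A(G)$, and the *large Davenport constant* is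
$$\mathsf D(G)=\max\{|U| : U\in\mathcal A(G)\}.$$

Notation: between terms, a dot means concatenation and plain juxtaposition means the product in $G$. For sequences named by capital letters, $ST$ is concatenation. We write $g^{[a]}$ for the sequence consisting of $a$ copies of $g$. If $T$ is a subsequence of $S$, then $ST^{-1}$ is what remains of $S$ after removing $T$.

For example, if $g$ has order $3$, then $g^{[3]}$ and $g\cdot g^{-1}$ are atoms. The sequence $g^{[3]}\cdot (g^{-1})^{[3]}$ is product-one but not an atom.

**Definition 2 (factorizations, distance, catenary degree).** A *factorization* is an element of the free abelian monoid $\mathsf Z(G)=\mathcal F(\mathcal A(G))$: a formal, unordered product of atoms. The number of atoms in $z$ is $|z|$. Let $\pi:\mathsf Z(G)\to\mathcal B(G)$ carry out the concatenation; the factorizations of $S$ are the elements of $\mathsf Z(S)=\pi^{-1}(S)$. For $z,z'\in\mathsf Z(G)$ write $z=wx$, $z'=wy$ with $w=\gcd(z,z')$, and put $\mathsf d(z,z')=\max\{|x|,|y|\}$. The *catenary degree* $\mathsf c(S)$ is the smallest $N\in\mathbb N_0$ such that any $z,z'\in\mathsf Z(S)$ are joined by some $z=z_0,z_1,\dots,z_k=z'$ in $\mathsf Z(S)$ with $\mathsf d(z_{i-1},z_i)\le N$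 for all $i\in[1,k]$. Finally $\mathsf c(G)=\sup\{\mathsf c(S):S\in\mathcal B(G)\}$.

Two elementary facts will be used throughout.

**(R)** If $g_1g_2\cdots g_\ell=1_G$, then every cyclic rotation of this word also has product $1_G$. Indeed $g_2\cdots g_\ell g_1=g_1^{-1}(g_1g_2\cdots g_\ell)g_1=1_G$, and one repeats this. So in a product-one sequence any chosen term may be put first, or last, in an ordering with product $1_G$.

**(M)** $\mathsf Z(T)\ne\emptyset$ for every $T\in\mathcal B(G)$. This is by induction on $|T|$: the empty sequence has the empty factorization; an atom factors as itself; any other $T$ is a concatenation of two shorter nonempty product-one sequences, to which the induction hypothesis applies.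

## 2. Cyclic groups, and dihedral groups of order $2n$ with $n$ odd, by hand

To test the guess we need upper bounds on $\mathsf D(G)$.

**Lemma 1.** $\mathsf D(G)\le|G|$ for every finite group $G$.

**Proof.** Let $U$ be an atom of length $\ell$ with $g_1\cdots g_\ell=1_G$, and suppose $\ell>|G|$. Among the $\ell$ partial products $p_k=g_1\cdots g_k$, $1\le k\le\ell$, two coincide, say $p_i=p_j$ with $1\le i<j\le\ell$. Then $g_{i+1}\cdots g_j=1_G$, and deleting this segment from the word leaves $g_1\cdots g_ig_{j+1}\cdots g_\ell=1_G$. Both words are nonempty (the second because $i\ge1$), so $U$ splits into two nonempty product-one sequences, a contradiction. $\square$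

If $|G|=1$, the only atom is $1_G$. If $G=\{1_G,g\}$, the product-one sequences are $1_G^{[a]}\cdot g^{[2b]}$ and the atoms are $1_G$ and $g^{[2]}$. In both cases factorizations are unique, so $\mathsf c(G)=0$.

**Example 1 (cyclic groups).** Let $G=\langle g\rangle$ have order $n\ge3$, so $g\ne g^{-1}$. A sequence $g^{[a]}\cdot(g^{-1})^{[b]}$ is product-one exactly when $n\mid a-b$. If $a,b\ge1$, then $g\cdot g^{-1}$ splits off and the rest is product-one, so the only such atom is $g\cdot g^{-1}$ itself. The other atoms over $\{g,g^{-1}\}$ are $g^{[n]}$ and $(g^{-1})^{[n]}$. Consider $S=g^{[n]}\cdot(g^{-1})^{[n]}$. If a factorization uses $c$ copies of $g\cdot g^{-1}$, then $n\mid n-c$, so $c\in\{0,n\}$. Hence $S$ has exactly two factorizations,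
$$(g^{[n]})\,((g^{-1})^{[n]})\qquad\text{and}\qquad (g\cdot g^{-1})^n .$$
They have no common atom, and their lengths are $2$ and $n$. So $\mathsf c(S)=n$, while $\mathsf D(G)\le n$ by Lemma 1, and $\mathsf D(G)=n$ because $g^{[n]}$ is an atom. The guess survives here only if $\mathsf c(G)$ is exactly $n$.

**Lemma 2 (dihedral groups).** Let $G$ be dihedral of order $2n$ with $n\ge3$ odd, $s$ a reflection, $\rho$ a rotation of order $n$, and $t=s\rho$. The atoms over $\{s,t\}$ are exactly $s^{[2]}$, $t^{[2]}$ and $s^{[n]}\cdot t^{[n]}$. The sequence $S=s^{[2n]}\cdot t^{[2n]}$ has exactly two factorizations,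
$$(s^{[2]})^n(t^{[2]})^n\qquad\text{and}\qquad (s^{[n]}\cdot t^{[n]})^2, \tag{1}$$
so $\mathsf c(S)=2n$.

**Proof.** From $s\rho^xs=\rho^{-x}$ we get $(s\rho^x)(s\rho^y)=\rho^{y-x}$. In particular $s^2=t^2=1_G$ and $st=\rho$. A word of odd length in the reflections $s,t$ is a reflection, so if $s^{[a]}\cdot t^{[b]}$ is product-one, then $a+b$ is even. In a word of even length, pair positions $1,2$, then $3,4$, and so on. If $j$ letters $t$ stand in even positions and $b-j$ in odd positions, the product is $\rho^{j-(b-j)}=\rho^{2j-b}$.

If $a,b$ are both even, the sequence is a concatenation of copies of $s^{[2]}$ and $t^{[2]}$.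

Suppose $a,b$ are both odd and the sequence is product-one. Then $n\mid 2j-b$ for the $j$ of a suitable word. As $2j-b$ is odd, it is nonzero, so $|2j-b|\ge n$. Since $0\le j\le b$, we have $|2j-b|\le b$. There are equally many even and odd positions, so the number of $s$ in even positions minus the number of $s$ in odd positions is $b-2j$. This difference has absolute value at most $a$. Hence $a,b\ge n$. Conversely $s^{[n]}\cdot t^{[n]}$ is product-one, because $(st)^n=\rho^n=1_G$.

Now the atoms. Those with both exponents even are $s^{[2]}$ and $t^{[2]}$; both are atoms because $s,t\ne1_G$. A product-one sequence with both exponents odd is $s^{[n]}\cdot t^{[n]}$ concatenated with $s^{[a-n]}\cdot t^{[b-n]}$. The latter has even exponents, hence is product-one, so the sequence can be an atom only if $a=b=n$. And $s^{[n]}\cdot t^{[n]}$ is an atom: in a splitting into two product-one sequences, each factor has exponents of equal parity, and since $n$ is odd one factor has both exponents odd, hence both at least $n$, hence both equal to $n$. The other factor is then empty.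

Finally, let a factorization of $S$ use $c$ copies of $s^{[n]}\cdot t^{[n]}$. The remaining exponent $2n-cn$ must be even and nonnegative, so $c\in\{0,2\}$. This gives (1). The two factorizations have no common atom, so their distance is $\max\{2n,2\}=2n$. $\square$

So for these groups $2n\le\mathsf c(G)$. Lemma 1 gives $\mathsf D(G)\le 2n$, and $s^{[n]}\cdot t^{[n]}$ is an atom of length $2n$, so $\mathsf D(G)=2n$. Again the guess survives only with equality. The case $n=3$ (the symmetric group on three letters) will be our running example:
$$S=s^{[6]}\cdot t^{[6]},\qquad z=(s^{[2]})^3(t^{[2]})^3,\qquad z'=(s^{[3]}\cdot t^{[3]})^2,\qquad \mathsf D(G)=6. \tag{2}$$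

## 3. Theorems A, B, C, and the reduction to factorizations that are not linked

If two factorizations share an atom, we can remove it and argue by induction. The hard pairs are those that cannot be connected in this way.

**Definition 3.** For $S\in\mathcal B(G)$ and $z,z'\in\mathsf Z(S)$ write $z\approx z'$ (read: $z$ and $z'$ are *linked*) if $z=z'$ or there are $z=z_0,\dots,z_k=z'$ in $\mathsf Z(S)$ with $\gcd(z_{i-1},z_i)\ne1$ for all $i$, that is, consecutive factorizations share an atom. This is an equivalence relation on $\mathsf Z(S)$.

Two examples with $n=3$ in Lemma 2. The factorizations $z,z'$ in (2) are the only ones of $S$ and share no atom, so $z\not\approx z'$. For $s^{[8]}\cdot t^{[6]}$, the factorizations $(s^{[2]})^4(t^{[2]})^3$ and $(s^{[2]})(s^{[3]}\cdot t^{[3]})^2$ share one atom $s^{[2]}$, so they are linked; their distance is $\max\{6,2\}=6$.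

**Theorem A.** Let $G$ be a finite group, $S\in\mathcal B(G)$, and let $z,z'\in\mathsf Z(S)$ with $z\not\approx z'$. Then $|z|\le\mathsf D(G)$ and $|z'|\le\mathsf D(G)$.

**Theorem B.** $\mathsf c(G)\le\mathsf D(G)$ for every finite group $G$.

**Theorem C.**

1. If $k<l$ are consecutive elements of a set of lengths $\{|z|:z\in\mathsf Z(S)\}$, $S\in\mathcal B(G)$, then $l-k\le\mathsf D(G)-2$.
2. If $G$ is dihedral of order $2n$ with $n\ge3$ odd, then $\mathsf c(G)=\mathsf D(G)=2n=|G|$, and the bound in (1) is attained.
3. $\mathsf c(G)\le|G|$, with equality if and only if $G$ is cyclic of order at least $3$ or dihedral of order $2n$ with $n\ge3$ odd. (The "only if" part uses a published theorem of Grynkiewicz.)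

In particular the bound of Theorem B is sharp for infinitely many non-abelian groups. We first see that Theorem A is all that is needed for Theorem B.

**Proof of Theorem B from Theorem A.** We show $\mathsf c(S)\le\mathsf D(G)$ by induction on $|S|$. If $S$ is empty, it has only the empty factorization. Let $S$ be nonempty and $z,z'\in\mathsf Z(S)$. Call a chain as in Definition 2 with $N=\mathsf D(G)$ a $\mathsf D(G)$-chain.

Suppose first that $z,z'$ share an atom $U$, say $z=Ux$ and $z'=Uy$. Then $x,y\in\mathsf Z(SU^{-1})$ and $|SU^{-1}|<|S|$, so there is a $\mathsf D(G)$-chain from $x$ to $y$ in $\mathsf Z(SU^{-1})$. Multiplying every member by $U$ multiplies every gcd by $U$ and leaves all distances unchanged. This gives a $\mathsf D(G)$-chain from $z$ to $z'$.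

If $z\approx z'$, then either $z=z'$, or we concatenate such chains along $z=z_0,\dots,z_k=z'$.

If $z\not\approx z'$, then $\mathsf d(z,z')\le\max\{|z|,|z'|\}\le\mathsf D(G)$ by Theorem A, so the pair $z,z'$ is itself a $\mathsf D(G)$-chain. $\square$

From here on the subject is Theorem A.

## 4. The abelian argument, and the leftover $s\cdot t^{[3]}$ that stops it

Suppose first that $G$ is abelian, and let $z=V_1\cdots V_n$ and $z'=U_1\cdots U_m$ be factorizations of $S$ with $z\not\approx z'$. Label the terms of $S$ so that equal ones can be told apart, and realize both factorizations as partitions of the labelled terms. The atom $U_1$ has at most $\mathsf D(G)$ terms, so it meets at most $\mathsf D(G)$ of the sets $V_1,\dots,V_n$. If $n>\mathsf D(G)$, some $V_r$ is disjoint from $U_1$. Let $T$ be the set of terms in neither $U_1$ nor $V_r$. Since $G$ is abelian, the product of all terms of $S$ is the product over $U_1$ times the product over $V_r$ times the product over $T$. Three of these four products are $1_G$, so the product over $T$ is too. Thus $T\in\mathcal B(G)$, and for $x\in\mathsf Z(T)$ the factorization $U_1V_rx$ of $S$ shares $V_r$ with $z$ and $U_1$ with $z'$. So $z\approx z'$, a contradiction.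 Hence $n\le\mathsf D(G)$, and by symmetry $m\le \mathsf D(G)$.

The argument stops, for non-abelian $G$, at "$T\in\mathcal B(G)$". If $S$ and $U_1$ and $V_r$ are product-one, the leftover need not be. Look at (2): let $U_1=s^{[3]}\cdot t^{[3]}$ avoid one of the sets $V_r=s^{[2]}$, which is possible because two other sets $s^{[2]}$ provide enough terms $s$. Then $T=s\cdot t^{[3]}$, and this is not product-one by Lemma 2. This is no accident of labelling, since $z\not\approx z'$ there. So an atom of $z'$ can miss pieces of $z$ entirely, and counting the pieces it meets is not enough.

## 5. Counting every row twice, and shortening by gluing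

There is one case in which a different count works for every $G$: when $z'=U_1U_2$ has two atoms. Let $z=V_1\cdots V_n\not\approx z'$. No $V_r$ has length $1$. Otherwise $V_r=1_G$ (as a one-term sequence), so $1_G$ is a term of $U_1$ or $U_2$; an atom containing the term $1_G$ equals $1_G$, since $1_G$ can be split off; and $z,z'$ would share the atom $1_G$. Hence $2n\le|S|=|U_1|+|U_2|\le2\,\mathsf D(G)$.

We read this count as follows. Split the terms as $A=U_1$ and $W=U_2$. A piece $V_r$ lying entirely in $W$ contributes nothing to $|A|$ but at least $2$ to $|W|$. A piece meeting both contributes at least $1$ to each. So $|A|+|W|\ge2n$, although neither $|A|$ nor $|W|$ alone need count all pieces.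

If $z'=U_1\cdots U_m$ with $m>2$ and $W=U_2\cdots U_m$, then $W$ is not an atom and $|W|$ may exceed $\mathsf D(G)$. We do not need $|W|$, however. We need some atom of $\mathcal B(G)$ that still has two terms for every piece inside $W$ and one for every piece meeting both sides. The tool for shortening $W$ is this.

**Lemma 3 (gluing).** Let $B_1,B_2$ be product-one sequences, $g$ a term of $B_1$ and $h$ a term of $B_2$. Replacing the terms $g,h$ of $B_1B_2$ by the single term $gh$ gives a product-one sequence.

**Proof.** By (R), order $B_1$ with product $1_G$ and $g$ last, and $B_2$ with product $1_G$ and $h$ first. In the concatenated word $g$ and $h$ are adjacent, and we read them as one term. $\square$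

So whenever a sequence is not an atom, it can be shortened. We only want to glue terms from the same piece $V_r$, so that the count of pieces survives. Two things can go wrong: the only available gluing may merge the last two parts of a piece inside $W$; or the splitting $B_1B_2$ may separate no piece at all, so that nothing can be glued. The first trouble will be excluded because removing a piece from $W$ must not leave a product-one sequence, or else we could link $z$ to $z'$. The second will be excluded by choosing the splitting $\{A,W\}$ of the labelled terms well. That requires a class of splittings larger than those with $A=U_1$, closed under moving parts of $W$ over to $A$.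

## 6. Bad pairs

In Sections 6 to 8 we prove Theorem A. Fix $z=V_1\cdots V_n$ and $z'=U_1\cdots U_m$ in $\mathsf Z(S)$ with $z\not\approx z'$. The hypothesis is symmetric in $z,z'$, so it suffices to show $n=|z|\le\mathsf D(G)$.

Label the terms of $S$ so that they are distinguishable, and identify sets of labelled terms with the sequences they carry. Fix a realization of $z$ as a partition of the labelled terms into sets $V_1,\dots,V_n$, called *rows*. For each row fix an ordering $v_r$ of its terms with product $1_G$, regarded as a cyclic word; by (R) every reading of it, from any starting point, has product $1_G$.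

**Definition 4.** A partition $\{A,W\}$ of the labelled terms into two nonempty parts is a *bad pair* if $A,W\in\mathcal B(G)$ and no factorization $yu$ with $y\in\mathsf Z(A)$, $u\in\mathsf Z(W)$ satisfies $yu\approx z$. A row is *within* $A$ (or *within* $W$) if all its terms lie there; otherwise it is *mixed*. Let $e_A,e_W,\mu$ be the numbers of rows within $A$, within $W$, and mixed. Then
$$n=e_A+e_W+\mu. \tag{3}$$

In example (2), let $\{A,W\}$ be a bad pair. If $A$ had both exponents even, then so would $W$, and $z$ itself would be of the form $yu$, so the pair would not be bad. Since $A$ is product-one, its exponents have equal parity, so they are both odd, and the same holds for $W$. By Lemma 2 all these exponents are at least $3$, and they add up to $6$, so $A$ and $W$ both carry $s^{[3]}\cdot t^{[3]}$. Conversely each such partition is bad, since its only $yu$ is $z'$. There are three rows $s^{[2]}$, and $A$ takes three of the six terms $s$, so one or three of these rows are mixed. The same holds for the $t$-rows. The smallest possible value is $\mu=2$, and then $e_A=e_W=2$.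

**Step 1: bad pairs exist.** The purpose is to turn $z'$ into a splitting. The sequence $S$ is neither empty nor an atom, since it has two different factorizations. Hence $m\ge2$. Realize $z'$ as a partition of the labelled terms, put $A=U_1$, and let $W$ consist of the rest. Both are nonempty and product-one. Since $\mathsf Z(U_1)=\{U_1\}$, every $yu$ as in Definition 4 contains the atom $U_1$, so $yu\approx z'$. As $z'\not\approx z$, also $yu\not\approx z$.

**Step 2: $\mu\ge1$ for every bad pair.** This will be what the final contradiction hits. If $\mu=0$, then $A$ and $W$ are unions of rows, and $z$ itself has the form $yu$ with $y\in\mathsf Z(A)$, $u\in\mathsf Z(W)$. Since $z\approx z$, this contradicts badness.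

**Step 3: if $\{A,W\}$ is bad and $V_r$ is a row within $W$, then $WV_r^{-1}$ is nonempty and not a product-one sequence; in particular $|V_r|\ge2$. The same holds with $A$ and $W$ interchanged.** This is what survives of the abelian argument. If $W=V_r$, then $A$ is the union of the other rows and $\mu=0$, against Step 2. Suppose the nonempty sequence $WV_r^{-1}$ is product-one. Take $y\in\mathsf Z(A)$ and $u\in\mathsf Z(WV_r^{-1})$, using (M). Then $V_ru\in\mathsf Z(W)$, so $y(V_ru)\not\approx z$ by badness. But $y(V_ru)$ shares the atom $V_r$ with $z$, a contradiction. Finally, if $|V_r|=1$, then the term in $V_r$ is $1_G$. Deleting it from an ordering of $W$ with product $1_G$ shows that $WV_r^{-1}$ is product-one, which was just excluded. Definition 4 is symmetric in $A$ and $W$, so the roles may be interchanged.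

**Step 4: suppose $\{A,W\}$ is bad and $W=W_1W_2$, as labelled sets, with $W_1,W_2$ nonempty and product-one. Then $\{W_1,AW_2\}$ and $\{W_2,AW_1\}$ are bad.** This is the closure property we asked for. The sequence $AW_2$ is product-one, being a concatenation of two product-one sequences. Let $y\in\mathsf Z(W_1)$ and $u\in\mathsf Z(AW_2)$, and choose $a\in\mathsf Z(A)$ and $w\in\mathsf Z(W_2)$. Since $W_1$ is nonempty, $y$ contains an atom, and $yu$ shares it with $yaw$. So $yu\approx yaw=a(yw)$. Here $yw\in\mathsf Z(W)$, so $a(yw)\not\approx z$ by badness of $\{A,W\}$. Hence $yu\not\approx z$. The other pair is handled by exchanging $W_1$ and $W_2$.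

**Step 5: the choice.** From now on $\{A,W\}$ is a bad pair for which $\mu$ is minimal among all bad pairs.

**Claim.** For this pair, $\mathsf D(G)\ge2e_W+\mu$ and $\mathsf D(G)\ge2e_A+\mu$.

The choice in Step 5 is symmetric in $A$ and $W$, so we prove only the first inequality.

## 7. Block systems and the atom of block products

**Definition 5.** A *block system* is a partition of the labelled terms of $W$ into nonempty *blocks*, each with an ordering of its terms, such that:

* (i) the terms of each block belong to a single row;
* (ii) for each row $V_r$ within $W$, the blocks of $V_r$ are consecutive segments of the cyclic word $v_r$, in the order of $v_r$, and there are at least $2$ of them;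
* (iii) the sequence $B$ over $G$ consisting of the block products (taken in the block orderings) is a product-one sequence.

So a row within $W$ is a necklace cut in at least two places. For a mixed row we allow any grouping of its terms in $W$, in any order. We use the same letter for a block and for its product in $G$, and regard parts of $B$ as sets of blocks.

A small example with gluing: let $G=\langle g\rangle$ have order $n\ge3$, $S=g^{[n]}\cdot(g^{-1})^{[n]}$, with $z=(g^{[n]})((g^{-1})^{[n]})$ and $z'=(g\cdot g^{-1})^n$ as in Example 1. Let $A=g\cdot g^{-1}$ and $W=g^{[n-1]}\cdot(g^{-1})^{[n-1]}$. This pair is bad, both rows are mixed, and $2e_W+\mu=2$. One-term blocks give $B=W$, which is not an atom. One block per row gives block products $g^{n-1}=g^{-1}$ and $g^{-(n-1)}=g$, so $B=g^{-1}\cdot g$, an atom of length $2$.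

**Step 6: a minimal block system has at least $2e_W+\mu$ blocks.** Here we check that block systems exist and keep the count we want. All one-term blocks form a block system: (i) is clear, (ii) holds because rows within $W$ have at least two terms by Step 3, and (iii) holds because $W\in\mathcal B(G)$. Choose a block system with the minimum number $|B|$ of blocks. Every row within $W$ has at least $2$ blocks, and every mixed row has a term in $W$, hence at least $1$ block. So
$$|B|\ge2e_W+\mu. \tag{4}$$
It remains to show that $B$ is an atom, for then $|B|\le\mathsf D(G)$. Note that $B$ is nonempty, as $W$ is.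

**Step 7: $B$ is an atom.** Suppose not. Then $B=B_1B_2$ with $B_1,B_2$ nonempty product-one sequences, viewed as sets of blocks. We look at how the rows are distributed over $B_1$ and $B_2$.

**Case 1: some mixed row has a block $\beta$ in $B_1$ and a block $\beta'$ in $B_2$.** We glue. Replace $\beta,\beta'$ by the single block $\beta\beta'$, the word $\beta$ followed by the word $\beta'$. Its terms lie in a single row, so (i) holds; (ii) concerns only rows within $W$ and is untouched; (iii) holds by Lemma 3. This block system has fewer blocks, a contradiction.

**Case 2: some row $V_r$ within $W$ has blocks in both $B_1$ and $B_2$.** We glue if the row can afford it, and otherwise remove the row. Going around the cyclic word $v_r$, there is a block $\sigma$ in $B_1$ immediately followed by a block $\sigma'$ in $B_2$. By (R) there are orderings with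
$$x\sigma=1_G,\qquad \sigma'x'=1_G, \tag{5}$$
where $x$ is the product of the remaining blocks of $B_1$ and $x'$ that of the remaining blocks of $B_2$, in suitable orders.

Suppose $V_r$ has at least $3$ blocks. Replace $\sigma,\sigma'$ by the block $\sigma\sigma'$. It is again a segment of $v_r$, because $\sigma'$ follows $\sigma$ immediately, and the row still has at least $2$ blocks. Moreover $x(\sigma\sigma')x'=1_G$ by (5). So we have a block system with fewer blocks, a contradiction.

Suppose $V_r$ has exactly the two blocks $\sigma,\sigma'$. Gluing would violate (ii). But now the word $\sigma\sigma'$ is the whole cyclic word $v_r$, read from the beginning of $\sigma$, so $\sigma\sigma'=1_G$ in $G$. (This is why the blocks of rows within $W$ must follow the order of $v_r$.) By (5), $x=\sigma^{-1}$ and $x'=\sigma'^{-1}=\sigma$, so $xx'=1_G$. Writing out the blocks in their orderings, $xx'$ is the product of an ordering of all terms of $WV_r^{-1}$. Hence $WV_r^{-1}$ is empty or a product-one sequence, contradicting Step 3.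

**Case 3: no row has blocks in both $B_1$ and $B_2$.** Nothing can be glued, and we use the choice of the pair. Let $W_i$ be the set of terms in the blocks of $B_i$. Writing out the blocks in a product-one ordering of $B_i$ shows that $W_i$ is product-one. So $W=W_1W_2$ with $W_1,W_2$ nonempty and product-one, and for each row its terms in $W$ lie all in $W_1$ or all in $W_2$. Let $\mu_i$ be the number of rows, mixed for $\{A,W\}$, whose terms in $W$ lie in $W_i$. Then $\mu_1+\mu_2=\mu$.

By Step 4, $\{W_1,AW_2\}$ and $\{W_2,AW_1\}$ are bad pairs. We count the mixed rows of the first. A row not meeting $W_1$ is within $AW_2$. A row meeting $W_1$ is either within $W$, and then contained in $W_1$, hence not mixed for the new pair; or it is one of the $\mu_1$ rows just defined, which meet both $W_1$ and $A$, hence are mixed for the new pair. So $\{W_1,AW_2\}$ has exactly $\mu_1$ mixed rows, and likewise $\{W_2,AW_1\}$ has exactly $\mu_2$. Minimality of $\mu$ gives $\mu_1\ge\mu$ and $\mu_2\ge\mu$, so $\mu=\mu_1+\mu_2\ge2\mu$ and $\mu=0$. This contradicts Step 2.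

All three cases are impossible, so $B$ is an atom. With (4), $2e_W+\mu\le|B|\le\mathsf D(G)$, which proves the Claim.

## 8. Adding the two inequalities

**Step 8: conclusion of the proof of Theorem A.** Neither inequality of the Claim counts all rows correctly, but their sum does. By the Claim and (3),
$$2\,\mathsf D(G)\ge(2e_A+\mu)+(2e_W+\mu)=2(e_A+e_W+\mu)=2n.$$
So $|z|=n\le\mathsf D(G)$, and $|z'|\le\mathsf D(G)$ by symmetry. This proves Theorem A, and with Section 3 it proves Theorem B. $\blacksquare$

In example (2), with $\mu=2$ and $e_A=e_W=2$, the part $W$ consists of one full $s$-row, one full $t$-row, a single $s$ and a single $t$ from mixed rows. The one-term blocks give $B=s^{[3]}\cdot t^{[3]}$, already an atom, of length $6=2e_W+\mu$. All inequalities are equalities, and $n=6=\mathsf D(G)$.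

## 9. Gaps between lengths, and the groups with $\mathsf c(G)=|G|$

**Proof of Theorem C(1).** The idea is to watch a $\mathsf D(G)$-chain jump over the gap. Let $|z|=k$ and $|z'|=l$ with $z,z'\in\mathsf Z(S)$, and let $z=z_0,\dots,z_q=z'$ be a $\mathsf D(G)$-chain in $\mathsf Z(S)$, which exists by Theorem B. All $|z_i|$ are lengths of $S$, so each is at most $k$ or at least $l$. Let $i$ be the last index with $|z_i|\le k$. Then $i<q$ and $|z_{i+1}|\ge l$. Write $z_i=wx$ and $z_{i+1}=wy$ with $w=\gcd(z_i,z_{i+1})$. Since $\pi(w)\pi(x)=S=\pi(w)\pi(y)$ and $\mathcal B(G)$ is cancellative, as a submonoid of $\mathcal F(G)$, we get $\pi(x)=\pi(y)$. Also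
$$|y|-|x|=|z_{i+1}|-|z_i|\ge l-k>0,$$
so $x\ne y$. If $x$ were empty, $\pi(y)$ would be the empty sequence, so $y$ would be empty and equal to $x$. If $|x|=1$, then $\pi(y)=\pi(x)$ is an atom, whose only factorization is itself, so again $y=x$. Hence $|x|\ge2$, and
$$\mathsf D(G)\ge\mathsf d(z_i,z_{i+1})\ge|y|\ge|x|+(l-k)\ge l-k+2.\qquad\square$$

**Proof of Theorem C(2).** Let $S=s^{[2n]}\cdot t^{[2n]}$ be as in Lemma 2. That lemma, Theorem B and Lemma 1 give
$$2n=\mathsf c(S)\le\mathsf c(G)\le\mathsf D(G)\le|G|=2n,$$
so all are equal. By (1) the set of lengths of $S$ is $\{2,2n\}$. Its elements $2<2n$ are consecutive, with difference $2n-2=\mathsf D(G)-2$, so the bound in Theorem C(1) is attained. $\square$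

**Proof of Theorem C(3).** Theorem B and Lemma 1 give $\mathsf c(G)\le\mathsf D(G)\le|G|$.

For the "if" part, the dihedral groups are covered by part (2). For $G$ cyclic of order $n\ge3$, Example 1 gives $\mathsf c(G)\ge n=|G|$, hence equality.

For the "only if" part, suppose first $|G|\le2$. Then $\mathsf c(G)=0\ne|G|$, as computed after Lemma 1. Now let $|G|\ge3$ and suppose that $G$ is neither cyclic nor dihedral of order $2n$ with $n$ odd. Then $\mathsf D(G)\le\frac34|G|$ by a theorem of D. J. Grynkiewicz (*The large Davenport constant II: General upper bounds*, J. Pure Appl. Algebra 217 (2013)), which we use without proof. So $\mathsf c(G)\le\mathsf D(G)<|G|$. $\blacksquare$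

That citation is the only external input: Theorems A and B, parts (1) and (2) of Theorem C, and the rest of part (3) are proved in full above. The statement in part (3) concerns equality with $|G|$; the groups with $\mathsf c(G)=\mathsf D(G)$ are not all determined here.
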